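\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Real-analytic metrics whose isoperimetric regions have Simons cone singularities}

\begin{abstract}
We construct closed real-analytic Riemannian $8$-manifolds whose unique isoperimetric region of half volume has isolated singularities modeled on the Simons cone. An explicit example with exactly two singularities is the sphere $S^8\subset\mathbb R^4\times\mathbb R^4\times\mathbb R$ with the metric $(\varepsilon+(|x|^2-|y|^2)^2)^2g_{\mathrm{round}}$, for every sufficiently small $\varepsilon>0$. The proof combines a conformal factor that makes the candidate boundary very cheap with a vector field that calibrates it near the boundary. We also realize any number of singularities, singular sets of positive dimension, and the cones over $S^{k-1}\times S^{k-1}$ for $k\ge4$, and we prove a quadratic stability inequality with sharp exponent.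
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $(M,g)$ be a closed Riemannian manifold of dimension $n+1$. For $0<t<|M|_g$ the isoperimetric problem asks for
\[
\mathcal I(M,g,t)=\inf\{\mathbf P_g(\Omega):\Omega\subset M\text{ of finite perimeter},\ |\Omega|_g=t\},
\]
where $|\cdot|_g$ is volume and $\mathbf P_g$ is perimeter. A minimizer is called an \emph{isoperimetric region} of volume $t$. Sets of finite perimeter are defined up to null sets, and $\partial\Omega$ always denotes the support of the perimeter measure $|D\mathbf 1_\Omega|$. A point of $\partial\Omega$ is \emph{regular} if $\partial\Omega$ is a smooth hypersurface near it. The set of regular points is $Reg(\partial\Omega)$, and $Sing(\partial\Omega)=\partial\Omega\setminus Reg(\partial\Omega)$. Minimizers exist, and they are regular outside a closed set of codimension at least $7$ in $M$, which is discrete when $n+1=8$ (Gonzalez, Massari, Tamanini). The singularity that we study in dimension $8$ is modeled on the \emph{Simons cone}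
\[
\mathbf C=\{(x,y)\in\mathbb R^4\times\mathbb R^4:|x|=|y|\}\subset\mathbb R^8 .
\]

It is known (see \cite{niu}) that there is a smooth closed Riemannian $8$-manifold whose unique isoperimetric region of volume $|M|_g/2$ has two isolated singularities, each with a Simons cone as its unique tangent cone. (At half volume the complement of a minimizer is again a minimizer with the same boundary, so uniqueness means up to null sets and complementation.) The metric there is only $C^\infty$, and the question, taken from \cite{niu}, is whether the same can happen for a real-analytic metric. The difference matters: a smooth metric can be adjusted near a singularity and far from it independently, whereas an analytic metric on a connected analytic manifold is determined by its germ at one point.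

\subsection{Results}

The answer is yes, with a very explicit metric. In
\[
S^8=\{(x,y,z)\in\mathbb R^4\times\mathbb R^4\times\mathbb R:|x|^2+|y|^2+z^2=1\}
\]
let $w=|x|^2-|y|^2$. The set $\Sigma=\{w=0\}$ is a suspension of $S^3\times S^3$. Seen through the projection $(x,y,z)\mapsto(x,y)$, it is \emph{exactly} the Simons cone near the two poles $(0,0,\pm1)$, and it is smooth elsewhere. The isometry $\sigma(x,y,z)=(y,x,z)$ exchanges its two sides. So $\Sigma$ is a natural candidate, and a conformal factor depending on $w$ makes it cheap.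

\begin{theorem}\label{thm:main}
Let $h$ be the round metric on $S^8$ and $g_\varepsilon=(\varepsilon+w^2)^2h$. There is $\varepsilon_0>0$ such that for all $0<\varepsilon<\varepsilon_0$ the real-analytic metric $g=g_\varepsilon$ has the following properties.
\begin{enumerate}
\item[(i)] $\Omega_0=\{|x|<|y|\}$ and its complement are the only isoperimetric regions of volume $|S^8|_g/2$, up to null sets.
\item[(ii)] $Sing(\partial\Omega_0)=\{(0,0,\pm1)\}$.
\item[(iii)] At each $p\in Sing(\partial\Omega_0)$ the tangent cone of $\partial\Omega_0$ is unique and is the image of $\mathbf C$ under a linear isometry $\mathbb R^8\to(T_pS^8,g_p)$.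
\end{enumerate}
\end{theorem}

The method gives more. Let $\mathbf C_k=\{|x|=|y|\}\subset\mathbb R^k\times\mathbb R^k$, so $\mathbf C_4=\mathbf C$. \emph{Half volume} means volume $\frac12|M|_g$.

\begin{theorem}\label{thm:many}
Let $k\ge4$, $N\ge1$, and let $(T,h_T)$ be a closed connected real-analytic Riemannian manifold of dimension $j\ge0$ (a point if $j=0$). There is a closed connected real-analytic Riemannian manifold $(M,g)$ of dimension $n+1=2k+j$ with the following properties.
\begin{enumerate}
\item[(1)] $M$ has a unique isoperimetric region $\Omega_0$ of half volume, up to null sets and complementation. The set $Sing(\partial\Omega_0)$ is a disjoint union of $N$ copies of $T$. At every singular point the tangent cone is unique and linearly isometric to $\mathbf C_k\times\mathbb R^j$.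
\item[(2)] There is $c>0$ such that
\[
\mathbf P_g(\Omega)-\mathbf P_g(\Omega_0)\ \ge\ c\,\min\{|\Omega\Delta\Omega_0|_g,\ |\Omega\Delta(M\setminus\Omega_0)|_g\}^2
\qquad\text{whenever }|\Omega|_g=\tfrac12|M|_g ,
\]
and the exponent $2$ cannot be lowered.
\end{enumerate}
\end{theorem}

In particular, every number $N\ge1$ of Simons cone singularities occurs for analytic metrics on closed $8$-manifolds. For $N=1$, $k=4$, $j=0$, part (1) also holds for the quotient $(\mathbb{RP}^8,g_\varepsilon)$ of the manifolds of Theorem~\ref{thm:main} by the antipodal map. Part (2) also holds for the metrics of Theorem~\ref{thm:main}.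

\subsection{The idea}

If $g=\psi^2h$ on an $(n+1)$-manifold, then
\begin{equation}\label{eq:conformal}
\mathbf P_g(\Omega)=\int_{\partial^*\Omega}\psi^n\,d\mathcal H^n,\qquad |\Omega|_g=\int_\Omega\psi^{n+1}\,dvol_h ,
\end{equation}
where the reduced boundary $\partial^*\Omega$ and the Hausdorff measure $\mathcal H^n$ refer to $h$. With $\psi=\varepsilon+w^2$, area costs $\varepsilon^n$ on $\Sigma$ and at least a fixed amount where $|w|$ is bounded below. Two effects follow. \emph{Far from $\Sigma$}, a competitor of small perimeter has almost no boundary, so it nearly fills one of the two sides and nearly misses the other; this is the only place where the volume constraint is used. \emph{Near $\Sigma$}, the normalized weight $(1+w^2/\varepsilon)^n$ equals $1$ on $\Sigma$ and is as convex across $\Sigma$ as we like. A unit field $X$ extending the normal of $\Sigma$ may therefore be multiplied by $e^{\Lambda w^2}$, with any fixed $\Lambda$, and still be dominated by the weight if $\varepsilon$ is small. This adds $2\Lambda w\langle X,\nabla w\rangle$ to the divergence. If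 $\operatorname{div}X$ vanishes on $\Sigma$, this corrects a wrong sign of $\operatorname{div}X$ near those parts of $\Sigma$ where $|\nabla w|$ is bounded below.

At the singular points $\nabla w=0$ and the correction fades. There we need a field whose divergence already has the right sign, \emph{strictly}, for the flat cone $\mathbf C_k$; the strictness then absorbs the curvature of $h$. The field $\nabla w/|\nabla w|$ does not have this property, but the normalized gradient of $|x|^{7/2}-|y|^{7/2}$ does.

Section~\ref{sec:prelim} fixes the standard facts. Section~\ref{sec:neck} works out the second effect on $S^2$. Section~\ref{sec:criterion} proves the general criterion, Sections~\ref{sec:flat} and~\ref{sec:hyper} construct the field, Section~\ref{sec:proof1} proves Theorem~\ref{thm:main}, and Sections~\ref{sec:many} and~\ref{sec:stab} prove Theorem~\ref{thm:many}.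

\section{Preliminaries}\label{sec:prelim}

Throughout, $h$ is a background metric on a closed manifold $M$ of dimension $n+1$. The symbols $|\cdot|$ (volume), $\mathcal H^n$, $\nabla$, $\operatorname{div}$, $\operatorname{dist}$ and norms refer to $h$ unless another metric is indicated.

\subsection{Sets of finite perimeter}

We use the following standard facts.

\emph{Gauss--Green.} A set $\Omega$ of finite perimeter has a reduced boundary $\partial^*\Omega$ and an outer unit normal $\nu$ on it such that $|D\mathbf 1_\Omega|=\mathcal H^n\llcorner\partial^*\Omega$ and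
\begin{equation}\label{eq:GG}
\int_{\partial^*\Omega}\langle Y,\nu\rangle\,d\mathcal H^n=\int_\Omega\operatorname{div}Y\,dvol_h
\end{equation}
for all $C^1$ vector fields $Y$. It holds for Lipschitz $Y$ as well: with a partition of unity and mollification in charts, approximate $Y$ by $C^1$ fields that converge uniformly and whose divergences converge in $L^1$.

\emph{Federer's criterion.} If the topological boundary of $\Omega$ has finite $\mathcal H^n$-measure, then $\Omega$ has finite perimeter, and $\partial^*\Omega$ is contained in the topological boundary.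

\emph{Poincar\'e inequality.} If $D\subset M$ is a compact connected domain with smooth boundary, there is $C$ such that $\|v-\bar v\|_{L^1(D)}\le C|Dv|(\operatorname{int}D)$ for $v\in BV(\operatorname{int}D)$, where $\bar v$ is the mean of $v$. For $v=\mathbf 1_\Omega$ the left side is $2|\Omega\cap D|\,|D\setminus\Omega|/|D|$, and the larger of the two factors is at least $|D|/2$. Hence
\begin{equation}\label{eq:relative}
\min\{|\Omega\cap D|,|D\setminus\Omega|\}\le C\,\mathcal H^n(\partial^*\Omega\cap\operatorname{int}D).
\end{equation}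

\subsection{Recognizing singular points}

A tangent cone of $\partial\Omega$ at $p$ is a limit of the rescalings $\lambda^{-1}\exp_p^{-1}(\partial\Omega)\subset T_pM$ along a sequence $\lambda\downarrow0$, locally in Hausdorff distance and as varifolds. It is unique if the limit as $\lambda\downarrow0$ exists without passing to subsequences. In all our examples the region is bounded by an exact cone in a suitable chart, and then everything can be read off.

\begin{lemma}\label{lem:cone}
Let $k\ge2$, $j\ge0$, let $g$ be a smooth metric on a manifold $M$ of dimension $2k+j$, and let $\Omega_0\subset M$ be a set of finite perimeter. Let $\Phi$ be a diffeomorphism from a neighborhood of $0\in\mathbb R^k\times\mathbb R^k\times\mathbb R^j$ onto a neighborhood of $p=\Phi(0)$ such that $\Phi^{-1}(\Omega_0)=\{(x,y,s):|x|<|y|\}$ near $0$ and $g_p(d\Phi_0v,d\Phi_0v)=c^2|v|^2$ for all $v$, with some $c>0$. Then near $p$ the set $\partial\Omega_0$ is $\Phi(\mathbf C_k\times\mathbb R^j)$, the point $p$ is singular, and the tangent cone at $p$ is unique and equals $\iota(\mathbf C_k\times\mathbb R^j)$,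 where $\iota=c^{-1}d\Phi_0$ is a linear isometry onto $(T_pM,g_p)$.
\end{lemma}

\begin{proof}
Where $(x,y)\ne0$, the cone $\mathbf C_k\times\mathbb R^j$ is a smooth hypersurface with $\{|x|<|y|\}$ on one side, so $\Phi$ maps these points into $\partial\Omega_0$. They are dense in $\mathbf C_k\times\mathbb R^j$, and the points off the cone are mapped to interior or exterior points of $\Omega_0$. This gives the first claim.

If $\partial\Omega_0$ were a smooth hypersurface near $p$, the velocities at $p$ of curves in $\partial\Omega_0$ would lie in a space of dimension $2k+j-1$. But the curves $t\mapsto\Phi(t\xi,t\zeta,ts)$ with $|\xi|=|\zeta|=1$ and $s\in\mathbb R^j$ lie in $\partial\Omega_0$ for small $|t|$, and their velocities $d\Phi_0(\xi,\zeta,s)$ span $T_pM$. So $p$ is singular.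

Let $\Theta=\exp_p^{-1}\circ\Phi$, so $\Theta(0)=0$ and $d\Theta(0)=d\Phi_0$. The maps $\Theta_\lambda(u)=\lambda^{-1}\Theta(\lambda u)$ satisfy $D\Theta_\lambda(u)=D\Theta(\lambda u)\to d\Phi_0$ locally uniformly, so $\Theta_\lambda\to d\Phi_0$ in $C^1_{loc}$ as $\lambda\downarrow0$. Since $\mathbf C_k\times\mathbb R^j$ and $\{|x|<|y|\}$ are invariant under dilations, on each fixed ball the blow-ups of $\partial\Omega_0$ and $\Omega_0$ are, for small $\lambda$, the images of these two sets under $\Theta_\lambda$. Hence, by the area formula for the varifolds, the blow-ups of $\partial\Omega_0$ converge to $d\Phi_0(\mathbf C_k\times\mathbb R^j)$ locally in Hausdorff distance and as multiplicity-one varifolds, and those of $\Omega_0$ converge in $L^1_{loc}$ to $d\Phi_0(\{|x|<|y|\})$, without passing to subsequences. By assumption $\iota$ is a linear isometry, and it maps the cone onto the same set as $d\Phi_0$ does.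
\end{proof}

\section{The simplest case: a neck on the two-sphere}\label{sec:neck}

Let $h$ be the round metric on $S^2\subset\mathbb R^3$, let $w=z$ be the height, $g_\varepsilon=(\varepsilon+z^2)^2h$ and $\Omega_0=\{z<0\}$. For small $\varepsilon$ this is a dumbbell with a thin neck along the equator. By \eqref{eq:conformal} the normalized perimeter is
\[
p_\varepsilon(\Omega)=\varepsilon^{-1}\mathbf P_{g_\varepsilon}(\Omega)=\int_{\partial^*\Omega}(1+z^2/\varepsilon)\,d\mathcal H^1,\qquad p_\varepsilon(\Omega_0)=2\pi .
\]
The unit field $X=\nabla z/|\nabla z|$ extends the normal of the equator. With $z=\sin\theta$ its divergence is $(\cos\theta)^{-1}\frac{d}{d\theta}\cos\theta=-\tan\theta$. The sign is wrong: the round equator gets shorter when pushed away. But for $Z=e^{z^2}X$ and $|z|\le\frac12$,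
\[
\operatorname{div}Z=e^{z^2}(-\tan\theta+2\sin\theta\cos\theta)=e^{z^2}(1-2z^2)\tan\theta,\qquad\text{so}\quad \operatorname{sgn}(z)\operatorname{div}Z\ge\tfrac12|z| .
\]
Also $|Z|=e^{z^2}\le1+4(e^{1/4}-1)z^2\le1+z^2/\varepsilon$ by convexity of the exponential on $[0,\frac14]$, as soon as $4\varepsilon(e^{1/4}-1)\le1$. Now let $\Omega$ be a set of finite perimeter that agrees with $\Omega_0$ outside $\{|z|\le\frac12\}$. Then $\partial^*\Omega$ lies in this band. Put $E=\Omega\Delta\Omega_0$. Cut $Z$ off near the poles, outside a neighborhood of the band, and apply \eqref{eq:GG} to $\Omega$ and $\Omega_0$. The volume integrals outside the band cancel, and since $Z=\nu$ on $\partial\Omega_0$,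
\[
p_\varepsilon(\Omega)-2\pi\ \ge\ \int_{\partial^*\Omega}\langle Z,\nu\rangle-\int_{\partial^*\Omega_0}\langle Z,\nu\rangle=\int_\Omega\operatorname{div}Z-\int_{\Omega_0}\operatorname{div}Z=\int_E\operatorname{sgn}(z)\operatorname{div}Z\ \ge\ \tfrac12\int_E|z| .
\]
So $\Omega_0$ is the strict minimizer in this class, with \emph{no} volume constraint. The constraint serves only to force a general competitor to resemble $\Omega_0$ far from the neck; the empty set shows that it cannot be dropped. The next section makes this precise, allowing $\Sigma$ to have a small singular set $P$.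

\section{A criterion for minimality}\label{sec:criterion}

\textbf{Setting.} Let $(M,h)$ be a closed smooth Riemannian manifold of dimension $n+1$, let $w\in C^\infty(M)$, and let $\sigma$ be an isometry of $(M,h)$ with $w\circ\sigma=-w$. Put $\Sigma=\{w=0\}$ and $\Omega_0=\{w<0\}$, and let $P\subset\Sigma$ be closed. We assume the following.
\begin{itemize}
\item[\textbf{(H1)}] $dw\ne0$ on $\Sigma\setminus P$. Moreover $\mathcal H^n(P)=0$, $\mathcal H^n(\Sigma)<\infty$, and $|\{\operatorname{dist}(\cdot,P)<\rho\}|=o(\rho)$ as $\rho\to0$.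
\item[\textbf{(H2)}] $\{w>0\}$ is connected and non-empty.
\item[\textbf{(H3)}] There are $\delta,c_0>0$, $\Lambda\ge0$ and a $C^1$ vector field $X$ on $\{|w|<\delta\}\setminus P$ with $|X|\le1$, $X=\nabla w/|\nabla w|$ on $\Sigma\setminus P$, $\operatorname{div}X\in L^1(\{|w|<\delta\})$, and
\begin{equation}\label{eq:H3}
\operatorname{sgn}(w)\bigl(\operatorname{div}X+2\Lambda w\langle X,\nabla w\rangle\bigr)\ \ge\ c_0|w|\qquad\text{on }\{0<|w|<\delta\}.
\end{equation}
\end{itemize}
Hypothesis (H1) says that $\Sigma$ is a hypersurface except on a set $P$ too small to be seen by the divergence theorem. Without (H2) the conclusion below fails: on two disjoint copies of an example, one copy has half the volume and no perimeter. Hypothesis (H3) is the calibration, with a signed divergence and needed only near $\Sigma$.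

By (H1) and Federer's criterion $\Omega_0$ has finite perimeter. Its reduced boundary lies in $\Sigma$ and contains $\Sigma\setminus P$, so $|D\mathbf 1_{\Omega_0}|=\mathcal H^n\llcorner\Sigma$. Also $|\Sigma|=0$, and $\sigma$ preserves $g_\varepsilon=(\varepsilon+w^2)^2h$ and exchanges $\{w<0\}$ and $\{w>0\}$. Hence $|\Omega_0|_{g_\varepsilon}=\frac12|M|_{g_\varepsilon}$.

\begin{proposition}\label{prop:criterion}
Under these assumptions there is $\varepsilon_0>0$ such that for $0<\varepsilon<\varepsilon_0$ and $g=g_\varepsilon$: every $\Omega$ with $|\Omega|_g=\frac12|M|_g$ and $\mathbf P_g(\Omega)\le2\mathbf P_g(\Omega_0)$ satisfies, after possibly replacing $\Omega$ by its complement,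
\begin{equation}\label{eq:main}
\mathbf P_g(\Omega)-\mathbf P_g(\Omega_0)\ \ge\ c_0\,\varepsilon^n\int_{\Omega\Delta\Omega_0}|w|\,dvol_h .
\end{equation}
In particular $\Omega_0$ and its complement are the only isoperimetric regions of volume $\frac12|M|_g$.
\end{proposition}

\begin{proof}
The second statement follows from the first. A half-volume set with $\mathbf P_g(\Omega)\le\mathbf P_g(\Omega_0)$ satisfies \eqref{eq:main}, so $w=0$ a.e.\ on $\Omega\Delta\Omega_0$ (with $\Omega$ possibly replaced by its complement). Since $|\Sigma|=0$, this set is null.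

Constants $C_1,C_2,C_P,\tau$ below do not depend on $\varepsilon$ or $\Omega$. Let $W=\max|w|$ and normalize
\[
p_\varepsilon(\Omega)=\varepsilon^{-n}\mathbf P_g(\Omega)=\int_{\partial^*\Omega}(1+w^2/\varepsilon)^n\,d\mathcal H^n,\qquad S=p_\varepsilon(\Omega_0)=\mathcal H^n(\Sigma).
\]

\emph{Step 1: the calibrating field.} Let $\eta:\mathbb R\to[0,1]$ be smooth with $\eta=1$ on $|t|\le\delta/2$ and $\eta=0$ on $|t|\ge3\delta/4$. Put $Z=\eta(w)e^{\Lambda w^2}X$, extended by $0$; it is $C^1$ on $M\setminus P$. By convexity $e^{\Lambda t/n}\le1+t(e^{\Lambda\delta^2/n}-1)/\delta^2$ for $0\le t\le\delta^2$. Hence, if $\varepsilon(e^{\Lambda\delta^2/n}-1)\le\delta^2$,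
\begin{equation}\label{eq:Zbound}
|Z|\le(1+w^2/\varepsilon)^n,\qquad |Z|\le C_2:=e^{\Lambda\delta^2},\qquad Z=\nabla w/|\nabla w|\ \text{ on }\Sigma\setminus P .
\end{equation}
Moreover
\[
\operatorname{div}Z=e^{\Lambda w^2}\bigl[\eta(w)(\operatorname{div}X+2\Lambda w\langle X,\nabla w\rangle)+\eta'(w)\langle X,\nabla w\rangle\bigr]\in L^1(M).
\]
By \eqref{eq:H3} the term with $\eta(w)$, multiplied by $\operatorname{sgn}(w)$, is nonnegative, and it is at least $c_0|w|$ where $\eta=1$. The term with $\eta'(w)$ is bounded and vanishes for $|w|<\delta/2$. Hence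
\begin{equation}\label{eq:divZ}
\operatorname{sgn}(w)\operatorname{div}Z\ge c_0|w|\ \text{ on }0<|w|<\delta/2,\qquad \operatorname{sgn}(w)\operatorname{div}Z\ge-C_1\ \text{ on }|w|\ge\delta/2 .
\end{equation}

\emph{Step 2: the divergence theorem across $P$.} We claim that for every $\Omega$ of finite perimeter
\begin{equation}\label{eq:GGZ}
\int_{\partial^*\Omega}\langle Z,\nu\rangle\,d\mathcal H^n=\int_\Omega\operatorname{div}Z .
\end{equation}
If $P=\emptyset$, this is \eqref{eq:GG}. Otherwise let $\chi_\rho=\min\{1,\max\{0,\operatorname{dist}(\cdot,P)/\rho-1\}\}$. The field $\chi_\rho Z$ is Lipschitz and vanishes near $P$, so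
\[
\int_{\partial^*\Omega}\chi_\rho\langle Z,\nu\rangle=\int_\Omega\chi_\rho\operatorname{div}Z+\int_\Omega\langle Z,\nabla\chi_\rho\rangle .
\]
The last term is at most $C_2\rho^{-1}|\{\operatorname{dist}(\cdot,P)\le2\rho\}|$ in absolute value, which tends to $0$ as $\rho\to0$. The other two terms converge by dominated convergence, since $\mathcal H^n(P)=0$ and $\operatorname{div}Z\in L^1$. For $\Omega=\Omega_0$ the outer normal on $\Sigma\setminus P$ is $\nabla w/|\nabla w|=Z$, so $\int_{\Omega_0}\operatorname{div}Z=S$.

\emph{Step 3: two large domains.} We next need domains on the two sides of $\Sigma$ in which the weight is large and the Poincar\'e inequality holds. Let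
\[
U=\{w>0\},\qquad m_0=\int_Uw^{2n+2}\,dvol_h>0 .
\]
Choose a compact subset of $U$ that contains $\{w\ge\delta/2\}$ and carries more than $\frac34m_0$ of the integral. Cover it by finitely many closed coordinate balls in $U$ and join these by arcs in the connected set $U$; this gives a compact connected $K_0\subset U$. Let $u:U\to[0,\infty)$ be smooth and proper, let $c>\max_{K_0}u$ be a regular value, and let $D_+$ be the component of $\{u\le c\}$ containing $K_0$. Then $D_+\subset U$ is a compact connected domain with smooth boundary and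
\[
\{w\ge\delta/2\}\subset D_+,\qquad \int_{D_+}w^{2n+2}\,dvol_h>\tfrac34m_0 ,\qquad \tau:=\min_{D_+}w>0 .
\]
Put $D_-=\sigma(D_+)\subset\{w<0\}$. With $H_\pm=\mathcal H^n(\partial^*\Omega\cap\operatorname{int}D_\pm)$, inequality \eqref{eq:relative} gives
\begin{equation}\label{eq:Dpm}
\min\{|\Omega\cap D_\pm|,\,|D_\pm\setminus\Omega|\}\le C_P\,H_\pm .
\end{equation}

\emph{Step 4: locating $\Omega$.} Let $|\Omega|_g=\frac12|M|_g$ and $p_\varepsilon(\Omega)\le2S$. On $D_\pm$ the weight is at least $(\tau^2/\varepsilon)^n$, so $H_++H_-\le2S\varepsilon^n\tau^{-2n}$. Suppose that $|D_+\setminus\Omega|\le C_PH_+$ and $|D_-\setminus\Omega|\le C_PH_-$ both hold. Since $|D_\pm|_g\ge\int_{D_\pm}w^{2n+2}>\frac34m_0$,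
\[
|\Omega|_g\ \ge\ |D_+|_g+|D_-|_g-(\varepsilon+W^2)^{n+1}C_P(H_++H_-)\ >\ \tfrac32m_0-(\varepsilon+W^2)^{n+1}\,2C_PS\,\varepsilon^n\tau^{-2n}.
\]
For small $\varepsilon$ the last term is less than $\frac14m_0$, so $|\Omega|_g>\frac54m_0$. But $\frac12|M|_g=\int_{\{w>0\}}(\varepsilon+w^2)^{n+1}\to m_0$ as $\varepsilon\to0$, so $|\Omega|_g<\frac54m_0$ for small $\varepsilon$: a contradiction. The complement of $\Omega$ has the same volume, perimeter and $H_\pm$; applied to it, the argument shows that $|\Omega\cap D_\pm|\le C_PH_\pm$ cannot hold for both signs either. By \eqref{eq:Dpm} two cases remain. They are exchanged by complementation, so we may assume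
\begin{equation}\label{eq:located}
|\Omega\cap D_+|\le C_PH_+,\qquad |D_-\setminus\Omega|\le C_PH_- .
\end{equation}

\emph{Step 5: conclusion.} Let $E=\Omega\Delta\Omega_0$. Up to null sets $\Omega\setminus\Omega_0\subset\{w>0\}$ and $\Omega_0\setminus\Omega\subset\{w<0\}$. We split $(1+w^2/\varepsilon)^n$ as $|Z|$ plus a remainder, which is nonnegative by \eqref{eq:Zbound} and at least $(\tau^2/\varepsilon)^n-C_2$ on $D_\pm$. With \eqref{eq:GGZ} and $\int_{\Omega_0}\operatorname{div}Z=S$, for $\varepsilon$ so small that $(\tau^2/\varepsilon)^n\ge C_2$,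
\begin{align*}
p_\varepsilon(\Omega)-S&\ge\int_\Omega\operatorname{div}Z-\int_{\Omega_0}\operatorname{div}Z+\int_{\partial^*\Omega}\bigl[(1+w^2/\varepsilon)^n-|Z|\bigr]d\mathcal H^n\\
&\ge\int_E\operatorname{sgn}(w)\operatorname{div}Z+\bigl[(\tau^2/\varepsilon)^n-C_2\bigr](H_++H_-).
\end{align*}
The only part of $E$ that can contribute negatively to the first integral is $E\cap\{|w|\ge\delta/2\}$. Since $\{w\ge\delta/2\}\subset D_+$ and $\{w\le-\delta/2\}\subset D_-$, \eqref{eq:located} bounds it by boundary area: $|E\cap\{|w|\ge\delta/2\}|\le C_P(H_++H_-)$. With \eqref{eq:divZ},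
\[
p_\varepsilon(\Omega)-S\ \ge\ c_0\int_{E\cap\{|w|<\delta/2\}}|w|+\Bigl[\frac{(\tau^2/\varepsilon)^n-C_2}{C_P}-C_1\Bigr]\bigl|E\cap\{|w|\ge\delta/2\}\bigr| .
\]
For small $\varepsilon$ the bracket is at least $c_0W$, so $p_\varepsilon(\Omega)-S\ge c_0\int_E|w|$. Multiplying by $\varepsilon^n$ gives \eqref{eq:main}.
\end{proof}

\section{The field at the flat cone}\label{sec:flat}

To use the criterion we need a field satisfying \eqref{eq:H3}. Where $|\nabla w|$ is bounded below and $\operatorname{div}X=O(|w|)$, a large $\Lambda$ suffices, as on $S^2$. Near a point at which $\Sigma$ looks like $\mathbf C_k$, write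
\[
a=|x|,\qquad b=|y|,\qquad r^2=a^2+b^2,\qquad w=a^2-b^2 .
\]
A field that is invariant under dilations has divergence homogeneous of degree $-1$; if the divergence vanishes on the cone, it is typically of size $|a-b|/r^2$. The correction $2\Lambda w\langle X,\nabla w\rangle$ is only $O(|a-b|\,r^2)$ and cannot change its sign for small $r$. So the flat cone itself must supply the sign.

\textbf{Which field?} Try the normalized gradient of $f=(a^p-b^p)/p$ on $\mathbb R^k\times\mathbb R^k$. It is invariant under dilations and normal to $\mathbf C_k$. With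
\[
V=\nabla f=(a^{p-2}x,-b^{p-2}y),\qquad |V|^2=a^{2p-2}+b^{2p-2},
\]
one has $\operatorname{div}(V/|V|)=|V|^{-3}\bigl(\Delta f\,|V|^2-D^2f(V,V)\bigr)$. Here $\Delta f=(p+k-2)(a^{p-2}-b^{p-2})$. Since $V$ is radial in each factor, $D^2f(V,V)=(p-1)(a^{3p-4}-b^{3p-4})$. Using
\[
(a^{p-2}-b^{p-2})(a^{2p-2}+b^{2p-2})=a^{3p-4}-b^{3p-4}-(ab)^{p-2}(a^p-b^p),
\]
we get $\operatorname{div}(V/|V|)=J/|V|^3$ with
\begin{equation}\label{eq:J}
J=(k-1)(a^{3p-4}-b^{3p-4})-(p+k-2)(ab)^{p-2}(a^p-b^p).
\end{equation}
This vanishes for $a=b$. At $b=1$, $a=1+s$ its linear coefficient in $s$ is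
\[
(k-1)(3p-4)-p(p+k-2)=-p^2+(2k-1)p-4(k-1).
\]
We want it to be positive. For $p=2$, that is, for $\nabla w/|\nabla w|$, it equals $-2$ for every $k$, so the obvious field fails. As a quadratic in $p$ it has discriminant $4k^2-20k+17$, which is $-7$ for $k=2,3$: no power works. For $k=4$ it is $-(p-3)(p-4)$, positive exactly for $3<p<4$. We take the midpoint $p=\frac72$, for which the coefficient is $3k-\frac{47}4$, positive if $k\ge4$. This is where $k\ge4$ enters. The sign near the diagonal turns out to persist for all $a>b$.

\begin{lemma}\label{lem:flat}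
Let $k\ge4$ and $\varphi=a^{7/2}-b^{7/2}$ on $\mathbb R^{2k}$. Then $\varphi$ is $C^3$, $d\varphi\ne0$ off the origin, and the field $Y=\nabla\varphi/|\nabla\varphi|$ satisfies $\operatorname{div}Y=0$ on $\mathbf C_k\setminus\{0\}$, $|\operatorname{div}Y|\le C/r$, and
\[
\operatorname{div}Y\ \ge\ \mu\,\frac{a-b}{r^2}\qquad\text{for }a\ge b,\ r>0,\qquad \mu=\frac1{52\sqrt2}.
\]
\end{lemma}

\begin{proof}
The third derivatives of $|x|^{7/2}$ are homogeneous of degree $\frac12$, so $\varphi\in C^3$. With $f=\frac27\varphi$ and $V=\nabla f$ as above, $|V|^2=a^5+b^5>0$ off $0$. So $\operatorname{div}Y=J_k/(a^5+b^5)^{3/2}$ is continuous off $0$ and homogeneous of degree $-1$, hence $O(1/r)$, and by \eqref{eq:J}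
\[
J_k=(k-1)(a^{13/2}-b^{13/2})-(k+\tfrac32)(ab)^{3/2}(a^{7/2}-b^{7/2}),
\]
which vanishes for $a=b$. Let $a\ge b$. In $J_k=\Delta f\,|V|^2-D^2f(V,V)$ only $\Delta f=(k+\frac32)(a^{3/2}-b^{3/2})$ depends on $k$, so
\[
J_k=J_4+(k-4)(a^{3/2}-b^{3/2})(a^5+b^5)\ge J_4 .
\]
For $b>0$ put $t=\sqrt{a/b}\ge1$. Then
\[
2J_4/b^{13/2}=H(t):=6t^{13}-11t^{10}+11t^3-6,\qquad H'(t)=t^2(78t^{10}-110t^7+33).
\]
The function $77t^{10}-110t^7+33$ vanishes at $t=1$ and has derivative $770(t^9-t^6)\ge0$ for $t\ge1$. Hence $H'(t)\ge t^{12}$, and since $H(1)=0$, $H(t)\ge(t^{13}-1)/13$. Therefore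
\[
J_k\ge J_4\ge\tfrac1{26}(a^{13/2}-b^{13/2})\ge\tfrac1{26}a^{11/2}(a-b),
\]
first for $b>0$ and then by continuity for $b=0$. Since $(a^5+b^5)^{3/2}\le2^{3/2}a^{15/2}$,
\[
\operatorname{div}Y\ge\frac{a-b}{26\cdot2\sqrt2\,a^2}\ge\mu\,\frac{a-b}{r^2}.\qedhere
\]
\end{proof}

\section{From the flat cone to symmetric hypersurfaces}\label{sec:hyper}

The manifolds in both theorems come from hypersurfaces in $\mathbb R^k\times\mathbb R^k\times\mathbb R$ with the symmetries of $\mathbf C_k$. We treat them together. Let $SO(k)\times SO(k)$ act on $(x,y)$, let $\sigma(x,y,z)=(y,x,z)$, and let $a,b,r,w$ be as in Section~\ref{sec:flat}, regarded as functions of $(x,y,z)$.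

The field is again the normalized gradient of $a^{7/2}-b^{7/2}$. By symmetry its divergence vanishes on $\Sigma$, so away from $P$ a large $\Lambda$ gives \eqref{eq:H3}. Near $P$ the flat estimate of Lemma~\ref{lem:flat} dominates the error caused by the metric.

\begin{lemma}\label{lem:hyper}
Let $k\ge4$ and let $M\subset\mathbb R^k\times\mathbb R^k\times\mathbb R$ be a compact smooth embedded hypersurface without boundary, invariant under $SO(k)\times SO(k)$ and $\sigma$, with induced metric $h$. Let $P=M\cap\{x=y=0\}$ and $\Sigma=M\cap\{w=0\}$. Suppose that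
\begin{enumerate}
\item[(a)] near each point of $P$, $M$ is a graph $z=\zeta(x,y)$ with $\zeta$ smooth near $0$ and $d\zeta(0)=0$;
\item[(b)] $d(w|_M)\ne0$ on $\Sigma\setminus P$.
\end{enumerate}
Then $P$ is finite, and (H1) and (H3) hold for $(M,h)$, $w|_M$, $\sigma$ and $P$, with $n+1=2k$.
\end{lemma}

\begin{proof}
By (a) the points of $P$ are isolated, so $P$, being compact, is finite. Near a point of $P$ we use the chart $u=(x,y)$. There $r=|u|$, $\Sigma$ is exactly $\mathbf C_k$, and with $h_0$ denoting the Euclidean metric of the chart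
\begin{equation}\label{eq:e}
h=h_0+e,\qquad e=d\zeta\otimes d\zeta,\qquad |e|\le C|u|^2,\quad |\partial e|\le C|u|,\quad |\partial^2e|\le C .
\end{equation}

\emph{(H1).} Near $P$, $h$ is comparable to $h_0$, so $|\{\operatorname{dist}(\cdot,P)<\rho\}|=O(\rho^{2k})$. There $\Sigma$ is part of $\mathbf C_k$, and a ball in $\mathbf C_k$ is a Lipschitz image of $S^{k-1}\times S^{k-1}\times[0,1]$; away from $P$, $\Sigma$ is a smooth hypersurface by (b). So $\mathcal H^n(\Sigma)<\infty$. Clearly $\mathcal H^n(P)=0$.

\emph{The field.} Let $\varphi=a^{7/2}-b^{7/2}$, a $C^3$ function on $M$, and $X=\nabla\varphi/|\nabla\varphi|$ where $d\varphi\ne0$. Writing $\varphi=(a^2)^{7/4}-(b^2)^{7/4}$ we see that on $\Sigma\setminus P$, where $a=b>0$,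
\[
d\varphi=\tfrac74a^{3/2}\,dw\ne0,\qquad\text{so}\quad X=\nabla w/|\nabla w| .
\]
Since $\varphi\circ\sigma=-\varphi$ and $w\circ\sigma=-w$, the function $\operatorname{div}X$ is odd under $\sigma$ and $\langle X,\nabla w\rangle$ is even. So \eqref{eq:H3} need only be proved for $w>0$. Moreover
\begin{equation}\label{eq:zero}
\operatorname{div}X=0\quad\text{on }\Sigma\setminus P .
\end{equation}
Indeed, $\operatorname{div}X$ is $SO(k)\times SO(k)$-invariant, and for $q=(x,y,z)\in\Sigma\setminus P$ the point $\sigma(q)=(y,x,z)$ lies in the orbit of $q$ because $|x|=|y|$. So the values of $\operatorname{div}X$ at $q$ and $\sigma(q)$ are both equal and opposite.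

\emph{Near $P$.} In the chart $d\varphi\ne0$ for $u\ne0$, and $\varphi\in C^3$. For a metric $h'$ on part of the chart write $\mathcal D(h')=\operatorname{div}_{h'}(\nabla_{h'}\varphi/|\nabla_{h'}\varphi|_{h'})$, so $\operatorname{div}X=\mathcal D(h)$. Lemma~\ref{lem:flat} bounds $\mathcal D(h_0)$ from below by $\mu(a-b)/r^2$ for $a\ge b$. We must show that the error $D=\mathcal D(h)-\mathcal D(h_0)$ is only $O(|a-b|)$. We first bound its gradient by scaling. Let $S_\lambda(u)=\lambda u$ and, for $\lambda>0$, let $h_\lambda$ have components $h_\lambda(u)=h(\lambda u)$, so $h_\lambda=\lambda^{-2}S_\lambda^*h$. Multiplying a metric by a constant $\gamma^2$, $\gamma>0$, multiplies the unit gradient field, hence $\mathcal D$, by $\gamma^{-1}$. Multiplying $\varphi$ by a positive constant does not change $\mathcal D$. Since $\varphi\circ S_\lambda=\lambda^{7/2}\varphi$,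
\[
\mathcal D(h_\lambda)(u)=\lambda\,\mathcal D(h)(\lambda u),\qquad \mathcal D(h_0)(u)=\lambda\,\mathcal D(h_0)(\lambda u).
\]
On the annulus $\{\frac12\le|u|\le2\}$, \eqref{eq:e} gives $\|h_\lambda-h_0\|_{C^2}\le C\lambda^2$, because $h_\lambda(u)-h_0=e(\lambda u)$. There $\mathcal D(h_\lambda)$ is a smooth function of $(h_\lambda,\partial h_\lambda,\partial\varphi,\partial^2\varphi)$, whose arguments stay, for small $\lambda$, in a compact set on which the metric is positive definite and $\partial\varphi\ne0$; since $\varphi\in C^3$, we get $\|\mathcal D(h_\lambda)-\mathcal D(h_0)\|_{C^1}\le C\lambda^2$. As $D(\lambda u)=\lambda^{-1}(\mathcal D(h_\lambda)-\mathcal D(h_0))(u)$, differentiating in $u$ at $|u|=1$ gives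
\[
|\partial D|\le C\qquad\text{for }0<r<r_1 .
\]
By \eqref{eq:zero} and Lemma~\ref{lem:flat}, $D=0$ on $\Sigma\setminus P$. From a point with $0<r<r_1$, keep the directions of $x$ and $y$ (choose one if $x$ or $y$ is $0$) and move $(a,b)$ linearly to $(\frac{a+b}2,\frac{a+b}2)$. This path ends on $\Sigma$ and has Euclidean length at most $|a-b|$. Since $a+b$ is constant and $|a-b|$ decreases along it, $r$ does not increase, and it stays at least $(a+b)/\sqrt2>0$. Integrating $\partial D$ gives $|D|\le C|a-b|$. Hence for $a\ge b$
\[
\operatorname{div}X\ \ge\ (a-b)\Bigl(\frac{\mu}{r^2}-C\Bigr)\ \ge\ \frac{\mu(a-b)}{2r^2}\ \ge\ \frac{\mu w}{2\sqrt2\,r^3}\qquad(0<r<r_2)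
\]
if $r_2$ is small; we used $w=(a-b)(a+b)\le\sqrt2\,r(a-b)$. Next, $\langle\nabla_{h_0}\varphi,\nabla_{h_0}w\rangle_{h_0}=7(a^{7/2}+b^{7/2})$, $|d\varphi|\,|dw|=O(r^{7/2})$ and $h-h_0=O(r^2)$, so, after shrinking $r_2$,
\[
\langle\nabla\varphi,\nabla w\rangle\ \ge\ 7(a^{7/2}+b^{7/2})-Cr^{11/2}\ >\ 0\qquad(0<r<r_2).
\]
So in $\{0<r<r_2\}$ inequality \eqref{eq:H3} holds with every $\Lambda\ge0$ and with $c_0=\mu/(2\sqrt2\,r_2^3)$. Also $|\operatorname{div}X|\le|\mathcal D(h_0)|+|D|\le C/r$ there, which is integrable in dimension $2k$.

\emph{Away from $P$.} On $M$ we have $r=0$ exactly on $P$, so by compactness, for $r_2$ small, $\{r<r_2\}$ lies in the charts just used. Fix such an $r_2$. On the compact set $\Sigma\cap\{r\ge r_2/2\}$ we have $a=b>0$, $\varphi$ is smooth, $d\varphi\ne0$, and $\langle X,\nabla w\rangle=|\nabla w|>0$. By compactness there are $\delta,c_3>0$ such that on $G=\{|w|\le\delta,\ r\ge r_2/2\}$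
\[
a,b>0,\qquad d\varphi\ne0,\qquad \nabla w\ne0,\qquad \langle X,\nabla w\rangle\ge c_3 ,
\]
and $\varphi$ is smooth there, so $\operatorname{div}X$ has bounded gradient on the compact set $G$. Start at a point with $|w|\le\delta$ and $r\ge r_2$ and follow $-\operatorname{sgn}(w)\nabla w/|\nabla w|^2$ until $w=0$. As long as it stays in $G$, this flow line has length at most $C|w|$. Since $r$ is $1$-Lipschitz, it does stay in $G$ after $\delta$ is decreased. With \eqref{eq:zero} we obtain $|\operatorname{div}X|\le C_3|w|$ on $\{|w|\le\delta,\ r\ge r_2\}$. Choose $\Lambda$ with $2\Lambda c_3\ge C_3+1$; then \eqref{eq:H3} holds on $\{0<|w|<\delta,\ r\ge r_2\}$ with $c_0=1$.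

Altogether $X$ is $C^1$ on $\{|w|<\delta\}\setminus P$ with $|X|=1$, $\operatorname{div}X$ is integrable, and \eqref{eq:H3} holds with the smaller of the two constants $c_0$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof1}

Let $M=S^8$, $k=4$, $P=\{(0,0,\pm1)\}$. We check the hypotheses of Lemma~\ref{lem:hyper}. Near $P$ the sphere is the graph of $\pm\sqrt{1-|x|^2-|y|^2}$, whose differential vanishes at $0$; this is (a). For (b), let $q=(x,y,z)\in\Sigma\setminus P$. The vector $(x,-y,0)$ is tangent to $S^8$ at $q$ because $\langle(x,-y,0),q\rangle=w=0$, and $dw(x,-y,0)=2(|x|^2+|y|^2)>0$. So (H1) and (H3) hold.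

(H2): if $|x|>|y|$, the path $(x,ty,tz)/|(x,ty,tz)|$, with $t$ running from $1$ to $0$, stays in $\{w>0\}$ and ends in the connected set $S^3\times\{0\}\times\{0\}\subset\{w>0\}$.

Proposition~\ref{prop:criterion} now gives (i) for $0<\varepsilon<\varepsilon_0$. The metric $g_\varepsilon$ is the round metric times the square of the restriction of a positive polynomial, so it is real-analytic.

Near $\Sigma\setminus P$, $\partial\Omega_0$ is the smooth hypersurface $\{w=0\}$, so $Sing(\partial\Omega_0)\subset P$. In the chart $\Phi(x,y)=(x,y,\pm\sqrt{1-|x|^2-|y|^2})$ about $p\in P$ the set $\Omega_0$ is exactly $\{|x|<|y|\}$. Since $w(p)=0$, the metric $g_\varepsilon$ at $p$ is $\varepsilon^2(|dx|^2+|dy|^2)$. Lemma~\ref{lem:cone} with $j=0$ and $c=\varepsilon$ gives (ii) and (iii). \qed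

\section{Many singularities: proof of Theorem \ref{thm:many}(1)}\label{sec:many}

\subsection{The hypersurface}

To get more singular points we look for a hypersurface that meets the axis $x=y=0$ in $2N$ points. The first attempt is $|x|^2+|y|^2=Q(z)$ with an even polynomial $Q$ having $2N$ simple roots and negative leading coefficient. It is disconnected for $N\ge2$, with one component over each interval where $Q\ge0$, and (H2) fails. We repair this by adding to the equation an even function of $w$ that vanishes for $w=0$. It leaves $\Sigma$ and the symmetries alone, but it joins the pieces with $w>0$ far from $\Sigma$.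

Let $0<c_1<\dots<c_N$ and
\[
Q(z)=-\prod_{i=1}^N(z^2-c_i^2),
\]
an even polynomial with $2N$ simple roots. By Rolle's theorem and a degree count, $Q'$ has exactly one zero in each bounded interval between consecutive roots and no others. So $Q$ is unimodal on each of the $N$ intervals where $Q>0$, and monotone on $(-\infty,-c_N]$ and on $[c_N,\infty)$. Let $q_+>0$ be the smallest of the maxima on the positive intervals and $q_-=\min_{[-c_N,c_N]}Q\le0$. Every critical value of $Q$ is $\ge q_+$ or lies in $[q_-,0)$ (which is empty if $N=1$).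

Let $\kappa(w)=w-\alpha w^2+w^4$, so $\kappa'(w)=1-2\alpha w+4w^3$. For large $\alpha$ we have $\kappa'(0)>0>\kappa'(1/\alpha)=-1+4\alpha^{-3}$, and $\kappa'(w)\to\infty$ as $w\to\infty$. By Descartes' rule of signs $\kappa'$ has at most two positive zeros, hence exactly two, $w_1<w_*$, and $w_1<1/\alpha<w_*$. So $\kappa$ increases on $[0,w_1]$, decreases on $[w_1,w_*]$ and increases on $[w_*,\infty)$. As $\alpha\to\infty$,
\[
0<\kappa(w_1)\le w_1+w_1^4\to0,\qquad \kappa(w_*)\le\kappa(\sqrt{\alpha/2})=\sqrt{\alpha/2}-\alpha^2/4\to-\infty .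
\]
Fix $\alpha$ such that
\begin{equation}\label{eq:alpha}
\kappa(w_1)<q_+\qquad\text{and}\qquad\kappa(w_*)<q_- .
\end{equation}
With $w=|x|^2-|y|^2$ define
\[
M_N=\{F=0\}\subset\mathbb R^k\times\mathbb R^k\times\mathbb R,\qquad F=|x|^2+|y|^2-Q(z)-\alpha w^2+w^4 .
\]

Put $A=|x|^2$, $B=|y|^2$. On $M_N$, $A-B=w$ and $A+B=Q(z)+\alpha w^2-w^4$. Given $(w,z)$, these equations have a solution $A,B\ge0$ if and only if the last expression is at least $|w|$, that is, $Q(z)\ge\kappa(|w|)$; then
\[
A=\tfrac12\bigl(Q(z)+\alpha w^2-w^4+w\bigr),\qquad B=\tfrac12\bigl(Q(z)+\alpha w^2-w^4-w\bigr).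
\]
So $(w,z)$ maps $M_N$ onto $R=\{(w,z):Q(z)\ge\kappa(|w|)\}$ (Figure~\ref{fig:R}), and the fibers are the orbits of $SO(k)\times SO(k)$. Each fiber is a product of two spheres, a single sphere, or a point, and so it is connected.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\foreach \sx/\sy in {1/1,-1/1,1/-1,-1/-1}{
\begin{scope}[xscale=\sx,yscale=\sy]
\fill[gray!25] plot[domain=0:2.1798,samples=100] (\x,{sqrt(2+sqrt(max(0,1-\x+5*\x*\x-\x*\x*\x*\x)))}) -- plot[domain=2.1798:0,samples=100] (\x,{sqrt(max(0,2-sqrt(max(0,1-\x+5*\x*\x-\x*\x*\x*\x))))}) -- cycle;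
\draw plot[domain=0:2.1798,samples=100] (\x,{sqrt(2+sqrt(max(0,1-\x+5*\x*\x-\x*\x*\x*\x)))});
\draw plot[domain=0:1,samples=60] (\x,{sqrt(max(0,2-sqrt(max(0,1-\x+5*\x*\x-\x*\x*\x*\x))))});
\draw plot[domain=1.9122:2.1798,samples=60] (\x,{sqrt(max(0,2-sqrt(max(0,1-\x+5*\x*\x-\x*\x*\x*\x))))});
\end{scope}}
\draw[->] (-2.8,0) -- (2.8,0) node[right] {$w$};
\draw[->] (0,-2.5) -- (0,2.6) node[above] {$z$};
\draw[very thick] (0,1) -- (0,1.732);
\draw[very thick] (0,-1) -- (0,-1.732);
\fill (0,1) circle (1.6pt);
\fill (0,1.732) circle (1.6pt);
\fill (0,-1) circle (1.6pt);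
\fill (0,-1.732) circle (1.6pt);
\node[right] at (0.02,0.72) {$c_1$};
\node[right] at (0.02,2.05) {$c_2$};
\end{tikzpicture}
\caption{The image $R=\{Q(z)\ge\kappa(|w|)\}$ (shaded) of $M_N$ in the $(w,z)$-plane for $N=2$, $c_1^2=1$, $c_2^2=3$, $\alpha=5$. Here $q_+=1$ and $q_-=-3$, and \eqref{eq:alpha} holds because $w_1<\frac15$ and $\kappa(w_*)\le\kappa(\frac32)=-\frac{75}{16}<-3$. The two thick segments are the image of $\Sigma=\{w=0\}$. Their endpoints (dots) are the points of $P$, where $\Sigma$ is a cone. Although $R\cap\{w=0\}$ is disconnected, the half $\{w>0\}$ of $R$ is connected.}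
\label{fig:R}
\end{figure}

\begin{lemma}\label{lem:MN}
$M_N$ is a compact connected real-analytic hypersurface, and it satisfies the hypotheses of Lemma~\ref{lem:hyper} with $P=\{(0,0,\pm c_i):1\le i\le N\}$. The set $M_N\cap\{w>0\}$ is connected and non-empty.
\end{lemma}

\begin{proof}
\emph{Compactness.} $Q$ is bounded above, $\kappa$ is bounded below on $[0,\infty)$, $Q(z)\to-\infty$ as $|z|\to\infty$ and $\kappa(w)\to\infty$ as $w\to\infty$. So $R$ is compact, and $A+B$ is bounded on $M_N$.

\emph{Smoothness.} We have
\[
\partial_xF=2x\,\kappa'(w),\qquad \partial_yF=2y\,\kappa'(-w),\qquad \partial_zF=-Q'(z).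
\]
Suppose $dF=0$ at a point of $M_N$. If $x,y\ne0$, then $\kappa'(w)=\kappa'(-w)=0$, contradicting $\kappa'(w)+\kappa'(-w)=2$. If exactly one of $x,y$ vanishes, then $A+B=|w|>0$, so $Q(z)=\kappa(|w|)$; moreover $\kappa'(|w|)=0$, so $|w|\in\{w_1,w_*\}$, and $Q'(z)=0$. But by \eqref{eq:alpha} $\kappa(w_1)\in(0,q_+)$ and $\kappa(w_*)<q_-$ are not critical values of $Q$. If $x=y=0$, then $Q(z)=Q'(z)=0$, contradicting that the roots are simple.

\emph{Hypotheses of Lemma~\ref{lem:hyper}.} $F$ is invariant under $SO(k)\times SO(k)$ and, being even in $w$, under $\sigma$. For $x=y=0$ the equation is $Q(z)=0$, which gives $P$. Near a point of $P$ we have $Q'\ne0$, so $M_N$ is a graph $z=Q^{-1}(A+B-\alpha(A-B)^2+(A-B)^4)$ with a local inverse $Q^{-1}$. This is an analytic function of $|x|^2,|y|^2$, so its differential in $(x,y)$ vanishes at $0$: this is (a). On $\Sigma\setminus P$ we have $A=B>0$ and $dF(x,-y,0)=2A\kappa'(0)-2B\kappa'(0)=0$, so $(x,-y,0)$ is tangent, and $dw(x,-y,0)=2(A+B)>0$: this is (b).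

\emph{$\{w>0\}$ is connected.} Let $R_+=R\cap\{w>0\}$. Since $\kappa(w_*)<q_-$ and $Q$ is monotone on each half-line outside $[-c_N,c_N]$, the set $\{z:Q(z)\ge\kappa(w_*)\}$ is an interval containing $[-c_N,c_N]$. So $R_+\cap\{w=w_*\}$ is connected and non-empty. We join each $(w,z)\in R_+$ to it inside $R_+$. If $w\ge w_1$, move $w$ to $w_*$ with $z$ fixed; $\kappa$ does not increase along the way. If $w<w_1$, then $Q(z)\ge\kappa(w)>0$. First move $z$ to the maximum point of $Q$ in its positive interval; $Q$ increases by unimodality, and at the end $Q\ge q_+>\kappa(w_1)\ge\kappa$ on $(0,w_*]$. Then move $w$ to $w_*$. Paths in $R_+$ lift to $M_N$ by $x=\sqrt A\,\xi$, $y=\sqrt B\,\zeta$ with fixed unit vectors $\xi,\zeta$, and the fibers are connected. So $M_N\cap\{w>0\}$ is path connected.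

\emph{$M_N$ is connected.} By (b), and in the charts near $P$ where $\Sigma$ is $\mathbf C_k$, the set $\Sigma$ lies in the closures of $\{w>0\}$ and of $\{w<0\}=\sigma(\{w>0\})$. These closures are connected, cover $M_N$, and share the non-empty set $\Sigma$.
\end{proof}

\subsection{Product and quotient}

By Lemmas~\ref{lem:hyper} and~\ref{lem:MN}, (H1)--(H3) hold for $M_N$ with its induced metric $h$. On $M_N\times T$ with the metric $h\oplus h_T$, pull back $w$ and $X$ and use $\sigma\times\mathrm{id}$ and $P\times T$. The functions $\operatorname{div}X$, $w$ and $\langle X,\nabla w\rangle$ do not change, so (H3) persists with the same constants. (H1) persists because $P\times T$ has codimension $2k$ and $\Sigma\times T$ is a finite union of Lipschitz images of compact manifolds of dimension $2k-1+j$, and (H2) persists because $T$ is connected. Proposition~\ref{prop:criterion}, with $n=2k-1+j$, gives for small $\varepsilon$ the uniqueness of $\{w<0\}$ for the analytic metric $\hat g=(\varepsilon+w^2)^2(h\oplus h_T)$ on $M_N\times T$. Fix such an $\varepsilon$. The set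 $P\times T$ consists of $2N$ copies of $T$; a quotient halves their number.

The map $\iota(x,y,z)=(-x,-y,-z)$ preserves $M_N$ because $Q$ is even. It preserves $w$ and $h$, and it acts freely because its only fixed point in $\mathbb R^{2k+1}$ is $0$ and $F(0)=-Q(0)\ne0$. Let
\[
M=(M_N\times T)/(\iota\times\mathrm{id}),
\]
with the metric $g$ induced by $\hat g$; it is a closed connected real-analytic Riemannian manifold. If $\Omega\subset M$ has half volume, its lift $\hat\Omega$ has half volume and twice the perimeter. The set $\{w<0\}$ is invariant and descends to a set $\Omega_0$ of half volume. So by the uniqueness on $M_N\times T$, $\Omega_0$ is the unique isoperimetric region of half volume in $M$, up to complementation.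

Off the image of $P\times T$ the boundary $\{w=0\}$ is smooth. Since $\iota$ exchanges $(0,0,c_i)$ and $(0,0,-c_i)$, that image is a disjoint union of $N$ copies of $T$. Near one of its points use the chart $(x,y,s)$, where $s$ is a chart of $T$ centered at the point in which $h_T$ is Euclidean at $s=0$. There $\Omega_0$ is $\{|x|<|y|\}$, and since $w=0$ and $e=0$ in \eqref{eq:e} at the center, $g$ is $\varepsilon^2$ times the Euclidean metric there. Lemma~\ref{lem:cone} with $c=\varepsilon$ shows that the point is singular, with unique tangent cone linearly isometric to $\mathbf C_k\times\mathbb R^j$. This proves Theorem~\ref{thm:many}(1). \qed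

\begin{remark}
The antipodal map of $S^8$ preserves $w$ and $h$, acts freely, and exchanges the two poles. The same lifting argument shows that in $(\mathbb{RP}^8,g_\varepsilon)$, $0<\varepsilon<\varepsilon_0$, the unique half-volume isoperimetric region has exactly one singular point, again with a Simons cone as its unique tangent cone.
\end{remark}

\section{Quantitative stability: proof of Theorem \ref{thm:many}(2)}\label{sec:stab}

\subsection{The inequality}

Inequality \eqref{eq:main} controls $\int_E|w|$ with $E=\Omega\Delta\Omega_0$. To pass to $|E|$ we need that $w$ is not small on large sets: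
\begin{equation}\label{eq:small}
|\{|w|<s\}|\le Cs\qquad(s>0).
\end{equation}
This holds on every $M$ as in Lemma~\ref{lem:hyper}. Away from $P$ it holds for small $s$ because $w$ is a submersion near $\Sigma$, and for larger $s$ it is trivial. Near $P$ the volume is comparable to Lebesgue measure in the chart $(x,y)$, which we restrict to $|x|,|y|\le1$. For fixed $y$ the set of $x$ with $\bigl||x|^2-|y|^2\bigr|<s$, $|x|\le1$, has measure at most
\[
C\int_{(|y|^2-s,\,|y|^2+s)\cap[0,1]}A^{k/2-1}\,dA\le Cs ,
\]
and integrating over $y$ gives \eqref{eq:small}. On products with $T$ it follows by Fubini. Given a measurable $E$ with $|E|>0$, take $s=|E|/(2C)$. Then $|E\cap\{|w|\ge s\}|\ge\frac12|E|$, so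
\[
\int_E|w|\ \ge\ \tfrac12s|E|=\frac{|E|^2}{4C}.
\]
For fixed $\varepsilon$ the volumes of $g_\varepsilon$ and of the background metric are comparable. Also, replacing $\Omega$ by its complement only exchanges $|\Omega\Delta\Omega_0|$ and $|\Omega\Delta(M\setminus\Omega_0)|$. So \eqref{eq:main} gives the inequality of Theorem~\ref{thm:many}(2) on $M_N\times T$, with $\{w<0\}$ in place of $\Omega_0$, if the perimeter of $\Omega$ is at most twice that of $\{w<0\}$. Otherwise the left side is at least the perimeter of $\{w<0\}$, which is positive, the right side is bounded by $c$ times the square of the total volume, and it suffices to decrease $c$. On the quotient $M$ apply this to lifts, for which perimeters and volumes double. On $S^8$ the argument applies verbatim to the metrics of Theorem~\ref{thm:main}.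

\subsection{The exponent is sharp}

We move $\Omega_0$ by a volume-preserving flow supported near a regular boundary point: the symmetric difference grows linearly, but the perimeter only quadratically. Near a regular point of $\partial\Omega_0$ choose coordinates with $\Omega_0=\{x_1<0\}$ and $dvol_g=\rho\,dx$. Replacing $x_2$ by $\int_0^{x_2}\rho\,dx_2'$ we may assume $\rho=1$. Let
\[
V=\partial_2\theta\,e_1-\partial_1\theta\,e_2
\]
with $\theta$ smooth, compactly supported in the chart, and $\partial_2\theta\not\equiv0$ on $\{x_1=0\}$. Since $V$ is divergence free, its flow $\Psi_t$ preserves volume, so $\Omega_t=\Psi_t(\Omega_0)$ has half volume. For small $t$ its boundary in the chart is the graph $x_1=t\,\partial_2\theta(0,x')+O(t^2)$, with $x'=(x_2,\dots,x_{n+1})$, so $|\Omega_t\Delta\Omega_0|_g\ge c'|t|$ with $c'>0$, while $|\Omega_t\Delta(M\setminus\Omega_0)|_g\to|M|_g$ as $t\to0$. The function $t\mapsto\mathbf P_g(\Omega_t)$ is smooth, because only a compact piece of the regular part moves, and it has a minimum at $t=0$. So $\mathbf P_g(\Omega_t)-\mathbf P_g(\Omega_0)=O(t^2)$,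 and no exponent below $2$ is possible. This completes the proof of Theorem~\ref{thm:many}, and the same construction shows sharpness for the metrics of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{niu} Gongping Niu, \emph{Existence of singular isoperimetric regions}, arXiv:2302.06910 (2023).
\end{thebibliography}

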